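\title{Graphs of functions in the first Bernstein class are pluripolar}

\begin{abstract}
Let $E_n(f)$ be the error of best uniform approximation of a continuous function $f:[0,1]\to\mathbb C$ by polynomials of degree at most $n$. We prove that the graph of $f$ is pluripolar in $\mathbb C^2$ whenever $\prod_{n\ge1}E_n(f)^{1/n^2}=0$, and that the same holds for bounded functions on bounded subsets of $\mathbb C^d$. The proof compares the volumes of the unit balls of the sup norms on a chain of tubes shrinking to the graph. The weight $1/n^2$ cannot be replaced by $\omega(n)/n^2$ with $\omega(n)\to\infty$. The condition is not necessary for pluripolarity, and much slower approximation suffices when the Chebyshev coefficients of $f$ decay regularly.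
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, polynomials have complex coefficients, degree means total degree, $\|P\|_S=\sup_S|P|$, and an infinite product is the limit of its partial products.

Let $C[0,1]$ be the space of continuous functions $f:[0,1]\to\mathbb C$ with the sup norm, let $\mathcal P(\mathbb C)|_{[0,1]}$ be the space of restrictions of polynomials in one variable, and let $V_n$ be the subspace of restrictions of polynomials of degree at most $n$. Put
\[
E_n(f)=\inf_{p\in V_n}\|f-p\|_{[0,1]},\qquad n\ge1 .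
\]
The sequence $E_n(f)$ is nonincreasing and tends to $0$ by the Weierstrass theorem. The \emph{first Bernstein class} $\mathfrak B^*=\mathfrak B^*(C[0,1],\mathcal P(\mathbb C)|_{[0,1]})$ consists of the $f\in C[0,1]$ with
\begin{equation}\label{eq:class}
\prod_{n=1}^\infty E_n(f)^{1/n^2}=0 .
\end{equation}
If no $E_n(f)$ vanishes, \eqref{eq:class} says that $\sum_n n^{-2}\log(1/E_n(f))=+\infty$; the terms of this series are nonnegative for large $n$. For instance, $E_n(f)\le Ce^{-n/\log(n+1)}$ for all $n$ implies $f\in\mathfrak B^*$, while $E_n(f)\ge ce^{-n^\gamma}$ for all $n$, with $c>0$ and $\gamma<1$, implies $f\notin\mathfrak B^*$.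

A function $u:\mathbb C^q\to[-\infty,\infty)$ is \emph{plurisubharmonic} (psh) if it is upper semicontinuous and its restriction to every complex line is subharmonic or identically $-\infty$. A set $S\subset\mathbb C^q$ is \emph{pluripolar} if there is a psh function $u\not\equiv-\infty$ on $\mathbb C^q$ with $u=-\infty$ on $S$. The basic example is $u=\log|F|$ with $F\not\equiv0$ entire, so zero sets of entire functions are pluripolar, and pluripolar sets may be thought of as the sets that psh functions cannot distinguish from zero sets. Small real dimension is not enough: the square $[-1,1]^2\subset\mathbb R^2\subset\mathbb C^2$ is not pluripolar. Indeed, a subharmonic function on $\mathbb C$ that equals $-\infty$ on a segment is identically $-\infty$; apply this first to $u(x,\cdot)$ for $x\in[-1,1]$ and then to $u(\cdot,w)$ for $w\in\mathbb C$.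

The graph of $f$ is $\Gamma_f=\{(x,f(x)):x\in[0,1]\}\subset\mathbb C^2$. If $f$ is a polynomial $p$, then $\log|y-p(x)|$ shows that $\Gamma_f$ is pluripolar. It is natural to ask how fast $f$ must be approximated by polynomials for its graph to inherit this property. By a theorem of Coman, Levenberg and Poletsky, $\Gamma_f$ is pluripolar if $f$ is \emph{quasianalytic in the sense of Bernstein}, that is, if $\liminf_{n\to\infty}E_n(f)^{1/n}<1$. To compare this condition with \eqref{eq:class}, suppose that $0<E_j(f)$ for all $j$ and that $E_n(f)\le e^{-\delta n}$ for a single degree $n$ and some $\delta\ge0$. By monotonicity,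
\begin{equation}\label{eq:block}
\sum_{n\le j<2n}\frac1{j^2}\log\frac1{E_j(f)}\ \ge\ n\cdot\frac{\delta n}{4n^2}=\frac\delta4 .
\end{equation}
A quasianalytic $f$ has infinitely many such degrees $n$ with one and the same $\delta>0$; choosing them so that the blocks $[n,2n)$ are disjoint, we see that $f\in\mathfrak B^*$. The class $\mathfrak B^*$ asks for less: the rates $\delta$ at different degrees may tend to $0$ as long as their sum diverges (Example~\ref{ex:strict}). The following question comes from \cite{Brudnyi}.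

\medskip
\noindent\textbf{Question.} \emph{Is $\Gamma_f$ pluripolar in $\mathbb C^2$ for every $f\in\mathfrak B^*$?}
\medskip

In other words: do the small gains that come from approximation at different degrees add up? They do.

\begin{theorem}\label{thm:main}
If $f\in\mathfrak B^*(C[0,1],\mathcal P(\mathbb C)|_{[0,1]})$, then $\Gamma_f$ is pluripolar in $\mathbb C^2$.
\end{theorem}

The proof uses neither the continuity of $f$ nor any property of $[0,1]$ beyond boundedness. Theorem~\ref{thm:main} is the case $d=1$, $X=[0,1]$ of the following statement, which is the one we prove.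

\begin{theorem}\label{thm:general}
Let $X\subset\mathbb C^d$ be a nonempty bounded set, let $f:X\to\mathbb C$ be a bounded function, and let
\[
E_n(f)=\inf\{\|f-p\|_X:\ p\in\mathbb C[x_1,\dots,x_d],\ \deg p\le n\}.
\]
If $\prod_{n\ge1}E_n(f)^{1/n^2}=0$, then $\{(x,f(x)):x\in X\}$ is pluripolar in $\mathbb C^{d+1}$.
\end{theorem}

The weight $1/n^2$ cannot be replaced by an asymptotically larger one.

\begin{theorem}\label{thm:sharp}
Let $\omega:\mathbb N\to(0,\infty)$ satisfy $\omega(n)\to\infty$, arbitrarily slowly. There is a real-valued $f\in C[0,1]$ with $\prod_{n\ge1}E_n(f)^{\omega(n)/n^2}=0$ whose graph is not pluripolar.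
\end{theorem}

On the other hand, \eqref{eq:class} is not necessary for pluripolarity. Let $T_n$ be the Chebyshev polynomial of degree $n$, defined by $T_n(\cos\theta)=\cos n\theta$.

\begin{proposition}\label{prop:converse}
\begin{itemize}
\item[(a)] The function $f(x)=\sqrt x$ has pluripolar graph, but $f\notin\mathfrak B^*$.
\item[(b)] Let $f(x)=\sum_{n\ge0}a_nT_n(2x-1)$ with $|a_n|\le Ae^{-h(n)}$, where $h$ is nondecreasing and subadditive, $h(0)=0$, and $h(n)/\sqrt n\to\infty$. Then $\Gamma_f$ is pluripolar.
\end{itemize}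
\end{proposition}

Section~\ref{sec:scales} rewrites \eqref{eq:class} in the form in which it is used and studies a family of test functions. Section~\ref{sec:criterion} reduces pluripolarity to the existence of polynomials in $(x,y)$ that are very small on the graph, and Section~\ref{sec:volume} develops the volume inequality that produces them in Section~\ref{sec:proof}. Theorem~\ref{thm:sharp} and Proposition~\ref{prop:converse} are proved in Sections~\ref{sec:sharp} and~\ref{sec:converse}.

\section{Degrees and scales}\label{sec:scales}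

Instead of asking how small the error is at degree $n$, ask which degree is needed to reach the accuracy $4^{-k}$.

\begin{lemma}\label{lem:scales}
Let $(E_n)_{n\ge1}$ be a nonincreasing sequence of positive numbers tending to $0$, and let $n_k=\min\{n\ge1:E_n\le4^{-k}\}$ for $k\ge1$. Then $\prod_nE_n^{1/n^2}=0$ if and only if $\sum_k1/n_k=\infty$.
\end{lemma}

\begin{proof}
Let $\kappa(n)=\#\{k\ge1:n_k\le n\}$. By monotonicity, $n_k\le n$ if and only if $E_n\le4^{-k}$, so $\kappa(n)=\max(0,\lfloor\log_4(1/E_n)\rfloor)$. Hence $0\le\log_4(1/E_n)-\kappa(n)\le1$ as soon as $E_n\le1$, and $\sum_n\kappa(n)/n^2=\infty$ if and only if $\sum_nn^{-2}\log(1/E_n)=+\infty$. Since $1/n_k=\sum_{n\ge n_k}\frac1{n(n+1)}$, interchanging sums of nonnegative terms gives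
\[
\sum_{k\ge1}\frac1{n_k}=\sum_{n\ge1}\frac{\kappa(n)}{n(n+1)},
\]
and $\frac1{2n^2}\le\frac1{n(n+1)}\le\frac1{n^2}$.
\end{proof}

Thus each scale $4^{-k}$ contributes the reciprocal of the degree that it costs, and $\mathfrak B^*$ is the class for which the total is infinite.

For examples it is convenient to work on $[-1,1]$. The substitution $x\mapsto2x-1$ preserves degrees, hence the numbers $E_n$, and it extends to an affine automorphism of $\mathbb C^2$, which preserves pluripolarity. On $[-1,1]$ the Chebyshev coefficients bound $E_n$ from below: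
\begin{equation}\label{eq:coef}
f=\sum_{j\ge0}a_jT_j,\quad\sum_j|a_j|<\infty\qquad\Longrightarrow\qquad E_n(f)\ge\tfrac12|a_j|\quad\text{for all }j>n .
\end{equation}
Indeed, if $\deg p\le n<j$, then $p(\cos\theta)$ is a combination of $\cos i\theta$ with $i\le n$, so that $a_j=\frac2\pi\int_0^\pi(f-p)(\cos\theta)\cos j\theta\,d\theta$ and $|a_j|\le2\|f-p\|_{[-1,1]}$.

\begin{lemma}[lacunary series]\label{lem:lacunary}
Let $\lambda_0=1$, $\varepsilon_0=1$, $f_0=0$, and for $k\ge1$ let $\lambda_k\ge2\lambda_{k-1}$ be integers, $0<\varepsilon_k\le\varepsilon_{k-1}/2$, and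
\[
f_k=f_{k-1}+(\varepsilon_{k-1}-\varepsilon_k)\,T_{\lambda_k}.
\]
Write $\varepsilon_k=e^{-\delta_k\lambda_k}$. Then $f_k$ converges uniformly on $[-1,1]$ to a real continuous function $f$ with $\|f-f_k\|_{[-1,1]}\le\varepsilon_k$, and
\begin{equation}\label{eq:lac}
\tfrac14\varepsilon_k\le E_n(f)\le\varepsilon_k\qquad(\lambda_k\le n<\lambda_{k+1},\ k\ge0).
\end{equation}
Moreover, $\liminf_nE_n(f)^{1/n}<1$ if and only if $\limsup_k\delta_k>0$, and $\prod_nE_n(f)^{1/n^2}=0$ if and only if $\sum_k\delta_k=\infty$.
\end{lemma}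

\begin{proof}
Since $|T_n|\le1$ on $[-1,1]$ and $\sum_{j>k}(\varepsilon_{j-1}-\varepsilon_j)=\varepsilon_k\to0$, the first two claims hold. The upper bound in \eqref{eq:lac} follows from $\deg f_k\le\lambda_k$, the lower bound from \eqref{eq:coef} with $j=\lambda_{k+1}$ and $\varepsilon_k-\varepsilon_{k+1}\ge\varepsilon_k/2$. For $\lambda_k\le n<\lambda_{k+1}$ we get $\frac1n\log(1/E_n)\le\delta_k+(\log4)/\lambda_k$, and for $n=\lambda_k$ the left side is at least $\delta_k$; hence $\limsup_n\frac1n\log(1/E_n)=\limsup_k\delta_k$. All terms $n^{-2}\log(1/E_n)$ are nonnegative, so their sum over $\lambda_k\le n<\lambda_{k+1}$ is at least $\delta_k/4$ by \eqref{eq:block}. It is at most $(\delta_k\lambda_k+\log4)\sum_{n\ge\lambda_k}n^{-2}\le2\delta_k+2(\log4)/\lambda_k$, and $\sum_k1/\lambda_k\le2$.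
\end{proof}

\begin{example}\label{ex:strict}
Take $\lambda_k=4^k$ and $\delta_k=1/k$ for $k\ge1$. Then $\varepsilon_1=e^{-4}$, and for $k\ge2$ we have $\delta_k\lambda_k-\delta_{k-1}\lambda_{k-1}=4^{k-1}\bigl(\frac4k-\frac1{k-1}\bigr)\ge4^{k-1}\frac2k\ge1$, so $\varepsilon_k\le\varepsilon_{k-1}/2$. The function $f(2x-1)$ lies in $\mathfrak B^*$ and is not quasianalytic in the sense of Bernstein.
\end{example}

\section{Small polynomials force pluripolarity}\label{sec:criterion}

We use three standard facts about psh functions. Finite sums of psh functions with nonnegative coefficients are psh. A psh function satisfies the sub-mean value inequality $u(z)\operatorname{vol}B(z,r)\le\int_{B(z,r)}u$ on balls $B(z,r)=\{\zeta:|\zeta-z|<r\}$. The limit of a decreasing sequence of psh functions on a ball is psh, possibly identically $-\infty$.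

If $P$ is a polynomial of degree at most $N$, then $\frac1N\log|P|$ is psh and grows at most like $\log|z|$. If such functions are normalized on a fixed ball and are more and more negative on a set $\Gamma$, a weighted sum of them is $-\infty$ on $\Gamma$. The normalization is what keeps the sum from being identically $-\infty$.

\begin{lemma}\label{lem:criterion}
Let $\Gamma\subset\mathbb C^q$ and $\mathbb B=\{|z|\le\rho\}$, $\rho>0$. Suppose that for every $M>0$ there are $N\ge1$ and a polynomial $P$ of degree at most $N$ with $\|P\|_{\mathbb B}\ge1$ and $|P|\le e^{-MN}$ on $\Gamma$. Then $\Gamma$ is pluripolar.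
\end{lemma}

\begin{proof}
Dividing $P$ by $\|P\|_{\mathbb B}$, we may assume $\|P\|_{\mathbb B}=1$. For $j\ge1$ take such $P_j,N_j$ for $M=4^j$, put $u_j=\frac1{N_j}\log|P_j|$, and choose $z_j\in\mathbb B$ with $u_j(z_j)=0$.

Fix $R\ge3\rho$ and let $C_R=\log(R/\rho)$. We claim that $u_j\le C_R$ on $B(0,R)$. For a unit vector $e$, the polynomial $\phi(t)=P_j(te)$ is bounded by $1$ for $|t|\le\rho$, and $\phi(t)/t^{N_j}$ is holomorphic on $|t|>\rho$ including $t=\infty$; by the maximum principle $|\phi(t)|\le(|t|/\rho)^{N_j}$ for $|t|\ge\rho$. This is the claim.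

We have $B(0,R-2\rho)\subset B(z_j,R-\rho)\subset B(0,R)$, and $\int_{B(z_j,R-\rho)}u_j\ge0$ by the sub-mean value inequality. As $C_R-u_j\ge0$ on $B(0,R)$,
\[
\int_{B(0,R-2\rho)}(C_R-u_j)\le\int_{B(z_j,R-\rho)}(C_R-u_j)\le C_R\operatorname{vol}B(0,R).
\]
The partial sums of $\sum_j2^{-j}(u_j-C_R)$ form a decreasing sequence of psh functions on $B(0,R-2\rho)$ whose integrals are at least $-C_R\operatorname{vol}B(0,R)$. By monotone convergence the limit is psh and integrable. It equals $u-C_R$, where $u=\sum_j2^{-j}u_j$. Since $R$ is arbitrary, $u$ is psh on $\mathbb C^q$ and $u\not\equiv-\infty$. On $\Gamma$ we have $2^{-j}u_j\le-2^j$, so $u=-\infty$ there.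
\end{proof}

The lemma settles the simplest case at once. Suppose $\liminf_nE_n(f)^{1/n}=0$, and let $p\in V_n$ be a best approximation. Take $P=y-p(x)$, $N=n$, and $\rho=1$. Then $\|P\|_{\mathbb B}\ge\max_{|y|\le1}|y-p(0)|\ge1$ and $|P|\le E_n(f)$ on $\Gamma_f$, and $E_n(f)\le e^{-Mn}$ for a suitable $n$.

In general no single approximation is good enough. Let $n_k$ be as in Lemma~\ref{lem:scales} and let $p_k\in V_{n_k}$ approximate $f$ within $4^{-k}$. The polynomial $y-p_k$ gives the rate $M=(k\log4)/n_k$, and these rates are bounded unless we are in the simplest case. Products do not help: $\prod_k(y-p_k)^{l_k}$ costs the degree $\sum_kl_kn_k$ and is bounded on $\Gamma_f$ by $4^{-\sum_kkl_k}$, and the quotient $\sum_kkl_k/\sum_kl_kn_k$ is at most $\max_kk/n_k$. Multiplication averages the rates. We need a quantity in which the contributions of the scales are added, and the logarithm of a volume is such a quantity.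

\section{Comparing volumes along a flag}\label{sec:volume}

Let $W$ be a complex vector space of dimension $m$, with Lebesgue measure $\operatorname{vol}$ from an identification $W\cong\mathbb R^{2m}$; ratios of volumes do not depend on the identification. A complex linear map $A$ multiplies volumes by $|\det A|^2$; in particular $\operatorname{vol}(tB)=t^{2m}\operatorname{vol}(B)$ for $t>0$. We call a norm \emph{Hermitian} if it comes from a Hermitian inner product. If $e_1,\dots,e_m$ is orthonormal for a Hermitian norm $|\cdot|$ and $G$ is the Gram matrix of this basis for a second Hermitian norm $|\cdot|'$, then in these coordinates the unit ball of $|\cdot|'$ is $\{a:a^*Ga\le1\}$, the image of the unit ball of $|\cdot|$ under $G^{-1/2}$. With Hadamard's inequality $\det G\le\prod_iG_{ii}$ for positive definite matrices we obtain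
\begin{equation}\label{eq:gram}
\frac{\operatorname{vol}\{|\cdot|'\le1\}}{\operatorname{vol}\{|\cdot|\le1\}}=\frac1{\det G}\ \ge\ \prod_{i=1}^m\frac1{|e_i|'^{\,2}} .
\end{equation}

The whole method is visible in dimension two.

\begin{example}\label{ex:toy}
Let $|\cdot|_0\ge|\cdot|_1\ge\dots\ge|\cdot|_K$ be Hermitian norms on $\mathbb C^2$ with unit balls $B_k$, and let $0<\theta<1$. Suppose that at each step some vector shrinks: there is $v_k\ne0$ with $|v_k|_k\le\theta|v_k|_{k-1}$. The vectors $v_k$ need not be related. Completing $v_k/|v_k|_{k-1}$ to a $|\cdot|_{k-1}$-orthonormal basis and using \eqref{eq:gram}, we get $\operatorname{vol}B_k\ge\theta^{-2}\operatorname{vol}B_{k-1}$, hence $\operatorname{vol}B_K\ge\theta^{-2K}\operatorname{vol}B_0$. If $R=\max_{v\in B_K}|v|_0$, then $B_K\subset RB_0$, so $R^4\ge\theta^{-2K}$. Thus one vector $v$ satisfies $|v|_K\le\theta^{K/2}|v|_0$: each step has contributed its average gain $\theta^{1/2}$ over the two dimensions. The exponent $K/2$ is attained for even $K$ by $|(a,b)|_k^2=\theta^{2\lceil k/2\rceil}|a|^2+\theta^{2\lfloor k/2\rfloor}|b|^2$.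
\end{example}

In the application the norms are sup norms, and a step shrinks a whole flag of subspaces at geometrically increasing rates. Replacing sup norms by Hermitian ones costs a power of the dimension.

\begin{lemma}\label{lem:volume}
Let $\|\cdot\|$ and $\|\cdot\|'$ be norms on $W$ with closed unit balls $B$ and $B'$. Let $W=F_0\supseteq F_1\supseteq\dots\supseteq F_L\supseteq F_{L+1}=\{0\}$ be subspaces, let $\theta\in(0,1]$, and suppose that $\|P\|'\le\theta^l\|P\|$ for all $P\in F_l$, $0\le l\le L$. Then
\[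
\frac{\operatorname{vol}(B')}{\operatorname{vol}(B)}\ \ge\ m^{-4m}\,\theta^{-2\sum_{l=1}^L\dim F_l}.
\]
\end{lemma}

\begin{proof}
By Auerbach's theorem there is a basis $b_1,\dots,b_m$ of $W$ such that $\max_i|a_i|\le\|P\|\le\sum_i|a_i|$ for $P=\sum_ia_ib_i$. (Choose $\|\cdot\|$-unit vectors $b_i$ that maximize $|\det(b_1,\dots,b_m)|$; by Cramer's rule $a_i$ is the quotient of the determinant with $b_i$ replaced by $P$ and the maximal one, so $|a_i|\le\|P\|$.) The Hermitian norm $|P|=\sqrt m\,(\sum_i|a_i|^2)^{1/2}$ satisfies $|P|\ge\sum_i|a_i|$ and $|P|\le m\max_i|a_i|$, so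
\[
\|P\|\le|P|\le m\|P\| .
\]
Let $|\cdot|'$ be the Hermitian norm obtained in the same way from $\|\cdot\|'$. For $P\in F_l$,
\[
|P|'\le m\|P\|'\le m\theta^l\|P\|\le m\theta^l|P| .
\]
Let $e_1,\dots,e_m$ be a $|\cdot|$-orthonormal basis of $W$ made of bases of the orthogonal complements $F_l\ominus F_{l+1}$ of $F_{l+1}$ in $F_l$, and put $l(i)=l$ if $e_i\in F_l\ominus F_{l+1}$. Then $|e_i|'\le m\theta^{l(i)}$ and
\[
\sum_il(i)=\sum_{l=0}^Ll\,(\dim F_l-\dim F_{l+1})=\sum_{l=1}^L\dim F_l .
\]
By \eqref{eq:gram}, the unit balls $B_H,B'_H$ of $|\cdot|,|\cdot|'$ satisfy $\operatorname{vol}(B'_H)/\operatorname{vol}(B_H)\ge m^{-2m}\theta^{-2\sum_il(i)}$. Finally $B'\supseteq B'_H$ and $B\subseteq mB_H$, and $\operatorname{vol}(mB_H)=m^{2m}\operatorname{vol}(B_H)$.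
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

Write points of $\mathbb C^{d+1}$ as $(x,y)$ with $x\in\mathbb C^d$, $y\in\mathbb C$, and let $\Gamma=\{(x,f(x)):x\in X\}$. Since $X$ is bounded, the polynomials of degree at most $n$ restrict to a finite-dimensional space of bounded functions on $X$, so the infimum defining $E_n=E_n(f)$ is attained.

\medskip\noindent\textbf{Two degenerate cases.}
If a nonzero polynomial $Q(x)$ vanishes on $X$, then $\log|Q(x)|=-\infty$ on $\Gamma$. If $E_n=0$ for some $n$, then $f=p|_X$ for a polynomial $p$, and $\log|y-p(x)|=-\infty$ on $\Gamma$. From now on neither case occurs.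

\medskip\noindent\textbf{Degrees.}
The nonincreasing sequence $E_n$ tends to $0$; otherwise $E_n\ge c$ for some $c\in(0,1]$, and all partial products would be at least $c^{\pi^2/6}>0$. Let $n_1\le n_2\le\cdots$ be as in Lemma~\ref{lem:scales} and choose polynomials $p_k$ with $\deg p_k\le n_k$ and $\|f-p_k\|_X\le4^{-k}$. By Lemma~\ref{lem:scales},
\begin{equation}\label{eq:sigma}
\sigma_K:=\sum_{k=2}^K\frac1{n_k}\longrightarrow\infty\qquad(K\to\infty).
\end{equation}

\medskip\noindent\textbf{Tubes.}
We need a decreasing chain of norms on polynomials in $(x,y)$ whose last member dominates the sup norm on $\Gamma$, such that multiples of $y-p_k$ shrink at step $k$. We take sup norms over tubes around the graphs of the $p_k$, with discs as fibers. Shrinking will come from the Schwarz lemma in $y$, for which a fixed multiple, say three times, of the $k$-th disc must fit into the $(k-1)$-st. The centers satisfy $\|p_k-p_{k-1}\|_X\le4^{-k}+4^{1-k}=5\cdot4^{-k}$, so radii $c\,4^{-k}$ work if $3c+5\le4c$. We take $c=5$: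
\[
S_k=\{(x,y)\in X\times\mathbb C:\ |y-p_k(x)|\le r_k\},\qquad r_k=5\cdot4^{-k}.
\]
Then $\Gamma\subset S_k$, each $S_k$ is bounded, and for $k\ge2$ and $x\in X$
\begin{equation}\label{eq:nest}
|y-p_k(x)|\le3r_k\ \Longrightarrow\ |y-p_{k-1}(x)|\le3r_k+r_k=r_{k-1}\ \Longrightarrow\ (x,y)\in S_{k-1}.
\end{equation}

\begin{lemma}\label{lem:schwarz}
If $k\ge2$, $l\ge0$, and $P=(y-p_k)^lQ$ with a polynomial $Q$ in $(x,y)$, then $\|P\|_{S_k}\le3^{-l}\|P\|_{S_{k-1}}$.
\end{lemma}

\begin{proof}
Fix $x\in X$. By \eqref{eq:nest}, $|Q(x,y)|\le(3r_k)^{-l}\|P\|_{S_{k-1}}$ on the circle $|y-p_k(x)|=3r_k$, and by the maximum principle on the disc that it bounds. For $|y-p_k(x)|\le r_k$ this gives $|P(x,y)|\le r_k^l(3r_k)^{-l}\|P\|_{S_{k-1}}$.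
\end{proof}

\medskip\noindent\textbf{Flags.}
Let $W_N$ be the space of polynomials of degree at most $N$ in $(x,y)$. Its dimension is $\binom{N+d+1}{d+1}=\prod_{i=1}^{d+1}\frac{N+i}i$. Since $\frac Ni\le\frac{N+i}i$, and $\frac{N+i}i\le N\frac{i+1}i$ for $N\ge1$,
\begin{equation}\label{eq:dim}
\dim W_N\ge\frac{N^{d+1}}{(d+1)!}\quad(N\ge0),\qquad\dim W_N\le(d+2)N^{d+1}\quad(N\ge1).
\end{equation}
Each $\|\cdot\|_{S_k}$ is a norm on $W_N$. It is finite because $S_k$ is bounded. If $P=0$ on $S_k$, then for each $x\in X$ the polynomial $P(x,\cdot)$ vanishes on a disc, so the coefficients of $P$ with respect to $y$ vanish on $X$, and they are zero because the first degenerate case is excluded. Let $B_k\subset W_N$ be the closed unit ball of $\|\cdot\|_{S_k}$.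

For $k\ge2$ and $N\ge2n_k$ put $L=\lfloor N/n_k\rfloor$ and
\[
F_l=(y-p_k)^l\,W_{N-ln_k}\quad(0\le l\le L),\qquad F_{L+1}=\{0\}.
\]
Since $\deg(y-p_k)\le n_k$, we have $(y-p_k)W_{N-(l+1)n_k}\subset W_{N-ln_k}$, so $W_N=F_0\supseteq F_1\supseteq\cdots$, and $\dim F_l=\dim W_{N-ln_k}$. By Lemma~\ref{lem:schwarz}, Lemma~\ref{lem:volume} applies to $\|\cdot\|_{S_{k-1}}$ and $\|\cdot\|_{S_k}$ with $\theta=\frac13$.

As in Example~\ref{ex:toy}, what matters is the gain per dimension, $\sum_l\dim F_l/\dim W_N$, which is an average order of vanishing along the graph of $p_k$. For $d=1$, $p_k=0$, $n_k=1$ it can be found by hand: $F_l$ is spanned by the monomials $x^iy^j$ with $j\ge l$, so $\sum_l\dim F_l$ is the sum of $j$ over all monomials of degree at most $N$, and the mean of $j$ is $N/3$ by the symmetry between $i$, $j$, and $N-i-j$. In general each factor $y-p_k$ uses up $n_k$ degrees, and the average is of order $N/n_k$. This is where the terms of \eqref{eq:sigma} come from. Precisely, put $t=N/n_k\ge2$. Since $u\mapsto(t-u)^{d+1}$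 decreases on $[1,t]$, the sum $\sum_{l=1}^{\lfloor t\rfloor}(t-l)^{d+1}$ is at least $\int_1^t(t-u)^{d+1}\,du=(t-1)^{d+2}/(d+2)$. By \eqref{eq:dim} and $N-n_k\ge N/2$,
\begin{equation}\label{eq:flagsum}
\sum_{l=1}^L\dim F_l\ \ge\ \frac{n_k^{d+1}}{(d+1)!}\sum_{l=1}^{\lfloor t\rfloor}(t-l)^{d+1}\ \ge\ \frac{(N-n_k)^{d+2}}{(d+2)!\,n_k}\ \ge\ \frac{N^{d+2}}{2^{d+2}(d+2)!\,n_k}.
\end{equation}

\medskip\noindent\textbf{Adding the scales.}
Fix $K\ge2$, let $N\ge2n_K$, and let $m=\dim W_N$. The flags for different $k$ have nothing to do with each other, but the volume ratios telescope. Multiplying the inequalities of Lemma~\ref{lem:volume} for $k=2,\dots,K$ and using \eqref{eq:flagsum},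
\[
\log\frac{\operatorname{vol}(B_K)}{\operatorname{vol}(B_1)}\ \ge\ \frac{2\log3}{2^{d+2}(d+2)!}\,N^{d+2}\sigma_K-4mK\log m .
\]
Let $R=\max_{P\in B_K}\|P\|_{S_1}$; the maximum exists because $B_K$ is compact. Then $B_K\subset RB_1$, so the left side is at most $2m\log R$. Dividing by $2m$ and using $m\le(d+2)N^{d+1}$,
\begin{equation}\label{eq:R}
\log R\ \ge\ c_d\,\sigma_KN-2K\log\bigl((d+2)N^{d+1}\bigr),\qquad c_d=\frac{\log3}{2^{d+2}(d+2)!\,(d+2)}.
\end{equation}
(For $d=1$, $c_1=(\log3)/144$.)

\medskip\noindent\textbf{Conclusion.}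
Let $\mathbb B$ be a closed ball centered at $0$ that contains $S_1$; it depends neither on $K$ nor on $N$. Given $M>0$, choose first $K$ with $c_d\sigma_K\ge2M$, by \eqref{eq:sigma}, and then $N\ge2n_K$ so large that $2K\log((d+2)N^{d+1})\le MN$. By \eqref{eq:R}, $R\ge e^{MN}$. Let $P\in B_K$ satisfy $\|P\|_{S_1}=R$. Then $P/R$ has degree at most $N$, $\|P/R\|_{\mathbb B}\ge1$, and $|P/R|\le1/R\le e^{-MN}$ on $\Gamma\subset S_K$. By Lemma~\ref{lem:criterion}, $\Gamma$ is pluripolar. This proves Theorem~\ref{thm:general}, and with it Theorem~\ref{thm:main}. \qed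

\begin{remark}
The hypothesis on the product enters only through $E_n\to0$ and \eqref{eq:sigma}. Boundedness of $X$ makes the norms finite and provides the ball $\mathbb B$. The set $X$ acts only as a set of parameters: all the analysis takes place in the discs of the variable $y$, which is why no regularity of $X$ or $f$ is needed and why the weight $1/n^2$ does not depend on $d$. The order of the last two choices matters, since the loss in \eqref{eq:R} is proportional to $K$ but only logarithmic in $N$.
\end{remark}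

\section{The weight \texorpdfstring{$1/n^2$}{1/n2} is sharp}\label{sec:sharp}

We work on $[-1,1]$. To show that a graph is not pluripolar, we show that it controls polynomials on the square $[-1,1]^2$ up to a factor $e^{CN}$, the opposite of the situation in Lemma~\ref{lem:criterion}. In this section and the next, $W_N$ is the space of polynomials of degree at most $N$ in two variables.

\medskip\noindent\textbf{Green functions of intervals.}
The map $J(w)=\frac12(w+w^{-1})$ is a conformal bijection from $\{|w|>1\}$ onto $\mathbb C\setminus[-1,1]$ and sends the unit circle onto $[-1,1]$. The function $g(J(w))=\log|w|$, $|w|\ge1$, is continuous and nonnegative on $\mathbb C$, zero on $[-1,1]$, harmonic elsewhere, and equal to $\log|z|+O(1)$ at infinity; it is the Green function of the complement of $[-1,1]$ with pole at $\infty$. For real $\zeta$ with $|\zeta|\ge1$,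
\[
g(\zeta)=\operatorname{arccosh}|\zeta|=\log\bigl(|\zeta|+\sqrt{\zeta^2-1}\bigr)\le\min\bigl(\log(2|\zeta|),\sqrt{2(|\zeta|-1)}\bigr),
\]
where the last bound follows from $\cosh t\ge1+t^2/2$. For a compact interval $I\subset\mathbb R$ with center $c$ and length $|I|>0$ put $g_I(z)=g(2(z-c)/|I|)$. Since $T_n(J(w))=J(w^n)$, the polynomial $T_n$ maps $\mathbb C\setminus[-1,1]$ into itself, so $T_n^{-1}([-1,1])=[-1,1]$ in $\mathbb C$.

\begin{lemma}[Bernstein--Walsh inequality]\label{lem:BW}
Let $T$ be a polynomial of degree $n\ge1$ and $Q$ a polynomial of degree at most $s\ge1$, both in one variable, with $|Q|\le1$ on $T^{-1}(I)\subset\mathbb C$. Then $\log|Q|\le\frac sn\,g_I\circ T$ on $\mathbb C$. In particular, for every $Q$ of degree at most $s$: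
\begin{itemize}
\item[(a)] $|Q(z)|\le e^{sg(z)}\|Q\|_{[-1,1]}$ for all $z\in\mathbb C$;
\item[(b)] if $I\subset I'$ are concentric intervals of half-lengths $a<b$, then $\|Q\|_{I'}\le e^{s\sqrt{2(b/a-1)}}\,\|Q\|_I$;
\item[(c)] if $I\subset[-1,1]$ and $|Q|\le1$ on $\{x\in[-1,1]:T_n(x)\in I\}$, then $\|Q\|_{[-1,1]}\le(8/|I|)^{s/n}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $E=T^{-1}(I)$, a nonempty compact set, and $v=\frac1s\log|Q|-\frac1ng_I\circ T$. On $E$ we have $v\le0$. Off $E$ the function $g_I\circ T$ is harmonic, so $v$ is subharmonic on $\mathbb C\setminus E$. Near infinity $\frac1s\log|Q|\le\log|z|+O(1)$ and $\frac1ng_I\circ T=\log|z|+O(1)$, so $v$ is bounded above and extends to a subharmonic function across $\infty$. At each point of $E$ the upper limit of $v$ is at most $0$, by continuity of $Q$ and $g_I\ge0$. The maximum principle on the complement of $E$ in the Riemann sphere gives $v\le0$.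

Parts (a) and (b) are the case $T(z)=z$; in (b), $g_I\le\operatorname{arccosh}(b/a)$ on $I'$. For (c) take $T=T_n$, so that $E\subset[-1,1]$ is the set in the hypothesis. For $x\in[-1,1]$ let $w=T_n(x)\in[-1,1]$. If $w\in I$, then $g_I(w)=0$; if not, $\zeta=2(w-c)/|I|$ has $1<|\zeta|\le4/|I|$, and $g_I(w)\le\log(8/|I|)$.
\end{proof}

The point of (c) is the exponent $s/n$: the set $T_n^{-1}(I)$ may be thin, but it is spread over all $n$ branches of $T_n$, and a polynomial of degree much smaller than $n$ hardly notices the gaps.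

\medskip\noindent\textbf{A criterion for non-pluripolarity.}
The \emph{Lelong class} $\mathcal L$ consists of the psh functions $u$ on $\mathbb C^2$ with $u(z)\le\log(1+|z|)+C_u$. For a compact set $K\subset\mathbb C^2$ let $V_K=\sup\{u\in\mathcal L:u\le0\text{ on }K\}$. We use two theorems. By the Siciak--Zaharjuta theorem \cite[Thm.~5.1.7]{Klimek},
\[
V_K=\max\Bigl(0,\ \sup\Bigl\{\tfrac1{\deg P}\log|P|:\ \deg P\ge1,\ \|P\|_K\le1\Bigr\}\Bigr).
\]
By Siciak's form of Josefson's theorem \cite{Siciak}, for a pluripolar set $K$ there is $u\in\mathcal L$, $u\not\equiv-\infty$, with $u=-\infty$ on $K$.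

\begin{lemma}\label{lem:nonpolar}
Let $K\subset\mathbb C^2$ be compact and $C\ge0$. If $\|P\|_{[-1,1]^2}\le e^{CN}\|P\|_K$ for all $N\ge1$ and $P\in W_N$, then $K$ is not pluripolar.
\end{lemma}

\begin{proof}
Let $\deg P=N\ge1$ and $\|P\|_K\le1$. Lemma~\ref{lem:BW}(a) in the first variable gives $|P(z,y)|\le e^{N(C+g(z))}$ for $y\in[-1,1]$, and then in the second variable $|P(z,w)|\le e^{N(C+g(z)+g(w))}$. Hence $V_K(z,w)\le C+g(z)+g(w)<\infty$ everywhere. If $K$ were pluripolar, take $u\in\mathcal L$ as above. Then $u+c\in\mathcal L$ and $u+c\le0$ on $K$ for every constant $c$, so $V_K=+\infty$ wherever $u>-\infty$, a contradiction.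
\end{proof}

\medskip\noindent\textbf{The construction.}
We take a lacunary series as in Lemma~\ref{lem:lacunary} and consider the real strips
\[
Y_k=\{(x,y)\in[-1,1]\times\mathbb R:\ |y-f_k(x)|\le\varepsilon_k\},\qquad k\ge0 .
\]
Then $Y_0=[-1,1]^2$; $Y_k\subset Y_{k-1}$ because $|f_k-f_{k-1}|\le\varepsilon_{k-1}-\varepsilon_k$; and $\bigcap_kY_k$ is the graph $\Gamma$ of $f$, because $|f-f_k|\le\varepsilon_k\to0$. The coefficient $\varepsilon_{k-1}-\varepsilon_k$ is the largest one for which $Y_k\subset Y_{k-1}$, so $Y_k$ sweeps across the full width of $Y_{k-1}$, and it does so $\lambda_k$ times (Figure~\ref{fig:strip}). On a curve $y=f_{k-1}(x)+c$ a polynomial $P\in W_N$ has degree at most $N\lambda_{k-1}$, and the curve meets $Y_k$ over a set $T_{\lambda_k}^{-1}(I)$. By Lemma~\ref{lem:BW}(c), passing from $Y_k$ to $Y_{k-1}$ costs roughly $e^{N\lambda_{k-1}\delta_k}$, so we want $\sum_k\lambda_{k-1}\delta_k<\infty$. This forces $\delta_k$ to be tiny, but $\delta_k$ is fixed before $\lambda_k$, and a weight $\omega\to\infty$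 can compensate for it if $\lambda_k$ is large enough.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4,yscale=1.3]
\fill[gray!35] plot[domain=0:180,samples=150] ({cos(\x)},{0.85*cos(6*\x)+0.15})
  -- plot[domain=0:180,samples=150] ({cos(180-\x)},{0.85*cos(6*(180-\x))-0.15}) -- cycle;
\draw (-1,-1) rectangle (1,1);
\draw[thick] plot[domain=0:180,samples=150] ({cos(\x)},{0.85*cos(6*\x)});
\draw[dashed] (-1,0.3) -- (1,0.3) node[right] {$y=c$};
\end{tikzpicture}
\caption{The square $Y_0=[-1,1]^2$ and the strip $Y_1$ (shaded) of vertical half-width $\varepsilon_1$ around the curve $y=(1-\varepsilon_1)T_{\lambda_1}(x)$, drawn for $\lambda_1=6$ and $\varepsilon_1=0.15$. A horizontal line $y=c$ with $|c|\le1-\varepsilon_1$ meets the strip on each of the $\lambda_1$ monotone branches of the curve.}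
\label{fig:strip}
\end{figure}

Accordingly, starting from $\lambda_0=\varepsilon_0=1$, put $\delta_k=2^{-k}/\lambda_{k-1}$, and choose an integer $\lambda_k\ge2\lambda_{k-1}$ so large that, with $\varepsilon_k=e^{-\delta_k\lambda_k}$,
\[
\text{(i) }\ \varepsilon_k\le16^{-k}\varepsilon_{k-1},\qquad
\text{(ii) }\ \lambda_{k-1}\log8\le2^{-k}\lambda_k,\qquad
\text{(iii) }\ \omega(n)\ge1/\delta_k\ \text{ for all }n\ge\lambda_k .
\]
Condition (iii) is the only use of $\omega(n)\to\infty$.

\medskip\noindent\textbf{The weighted product vanishes.}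
By \eqref{eq:lac}, $0<E_n(f)\le1$ for all $n$, so all terms $\omega(n)n^{-2}\log(1/E_n(f))$ are nonnegative. By (iii) and \eqref{eq:block} with $n=\lambda_k$, $\delta=\delta_k$, the terms with $\lambda_k\le n<2\lambda_k$ add up to at least $\delta_k^{-1}\cdot\delta_k/4=\frac14$. These blocks are disjoint, so the series diverges and $\prod_nE_n(f)^{\omega(n)/n^2}=0$.

\medskip\noindent\textbf{The graph controls polynomials.}

\begin{lemma}\label{lem:step}
For $k\ge1$, $N\ge1$, and $P\in W_N$ we have $\|P\|_{Y_{k-1}}\le e^{2^{2-k}N}\|P\|_{Y_k}$.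
\end{lemma}

\begin{proof}
The strip $Y_k$ has interior points in $\mathbb R^2$, so only $P=0$ vanishes on it, and we may assume $\|P\|_{Y_k}=1$. Let $a=\varepsilon_{k-1}-\varepsilon_k$; by (i), $\varepsilon_k\le a\le1$. We first move along curves parallel to the graph of $f_{k-1}$, which cover the part of $Y_{k-1}$ of half-width $a$, and then vertically.

Let $c\in[-a,a]$ and $Q(x)=P(x,f_{k-1}(x)+c)$. Since $\deg f_{k-1}\le\lambda_{k-1}$ and $\lambda_{k-1}\ge1$, we have $\deg Q\le N\lambda_{k-1}$. If $x\in[-1,1]$ and $|T_{\lambda_k}(x)-c/a|\le\varepsilon_k/a$, then $|f_{k-1}(x)+c-f_k(x)|=|c-aT_{\lambda_k}(x)|\le\varepsilon_k$, so $(x,f_{k-1}(x)+c)\in Y_k$ and $|Q(x)|\le1$. The point $c/a\in[-1,1]$ is at distance at least $1$ from one endpoint of $[-1,1]$, and $\varepsilon_k\le\varepsilon_k/a\le1$; so there is an interval $I\subset[-1,1]$ of length $\varepsilon_k$ with endpoint $c/a$, and $|Q|\le1$ on $\{x\in[-1,1]:T_{\lambda_k}(x)\in I\}$. By Lemma~\ref{lem:BW}(c) and (ii),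
\[
\log\|Q\|_{[-1,1]}\le\frac{N\lambda_{k-1}}{\lambda_k}\log\frac8{\varepsilon_k}=N\Bigl(\lambda_{k-1}\delta_k+\frac{\lambda_{k-1}\log8}{\lambda_k}\Bigr)\le2^{1-k}N .
\]
Thus $|P(x,y)|\le e^{2^{1-k}N}$ for $x\in[-1,1]$ and real $y$ with $|y-f_{k-1}(x)|\le a$.

Now fix $x$ and apply Lemma~\ref{lem:BW}(b) to $P(x,\cdot)$ with half-lengths $a$ and $b=\varepsilon_{k-1}$. With $\tau=\varepsilon_k/\varepsilon_{k-1}\le16^{-k}$ we have $b/a-1=\tau/(1-\tau)\le2\tau$, so the additional factor is at most $e^{2\sqrt\tau N}\le e^{2\cdot4^{-k}N}\le e^{2^{1-k}N}$.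
\end{proof}

Since $\sum_{k\ge1}2^{2-k}=4$, we obtain $\|P\|_{[-1,1]^2}\le e^{4N}\|P\|_{Y_k}$ for all $k$. The $Y_k$ are decreasing compact sets with intersection $\Gamma$, so $\|P\|_{Y_k}\to\|P\|_\Gamma$: a limit point of points of $Y_k$ where $|P|$ is maximal lies in $\Gamma$. Hence $\|P\|_{[-1,1]^2}\le e^{4N}\|P\|_\Gamma$ for all $P\in W_N$, and $\Gamma$ is not pluripolar by Lemma~\ref{lem:nonpolar}. The function $f(2x-1)$ on $[0,1]$ has the properties stated in Theorem~\ref{thm:sharp}. \qed

\medskip
Here $\sum_k\delta_k\le1$, so by Lemma~\ref{lem:lacunary} this function is outside $\mathfrak B^*$, as Theorem~\ref{thm:main} requires.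

\section{Pluripolar graphs outside \texorpdfstring{$\mathfrak B^*$}{B*}}\label{sec:converse}

\begin{proof}[Proof of Proposition~\ref{prop:converse}(a)]
The graph of $\sqrt x$ lies in the curve $y^2=x$, so $\log|y^2-x|=-\infty$ on it. Let $n\ge1$, $E=E_n(\sqrt x)\le1$, and let $p\in V_n$ be a best approximation; taking real parts, we may assume that $p$ is real. Then $\|p\|_{[0,1]}\le2$. Markov's inequality on $[0,1]$ states that $\|p'\|_{[0,1]}\le2n^2\|p\|_{[0,1]}$, so $|p'|\le4n^2$. The function $\sqrt x$ rises too fast at $0$ for such a polynomial: $\sqrt x-2E\le|p(x)-p(0)|\le4n^2x$. At $x=\frac1{64n^4}$ this gives $2E\ge\frac1{8n^2}-\frac1{16n^2}$, that is, $E\ge\frac1{32n^2}$. Hence $\sum_nn^{-2}\log(1/E_n)\le\sum_nn^{-2}\log(32n^2)<\infty$.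
\end{proof}

In part (b) the small polynomial comes from a plain count of parameters. The space $W_N$ has dimension about $N^2/2$, so some $P\in W_N$ kills the first $N^2/2$ Chebyshev coefficients of $P(x,f(x))$. This helps only if the remaining coefficients are small, so we need decay estimates for all products $x^\alpha f^\beta$; monotonicity and subadditivity of $h$ provide them, at a cost $\Lambda^N$. The tail is then about $\Lambda^Ne^{-h(N^2/2)/2}$, and it beats $e^{-MN}$ for every $M$ when $h(n)/\sqrt n\to\infty$.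

\begin{proof}[Proof of Proposition~\ref{prop:converse}(b)]
We work on $[-1,1]$ with $x=\cos\theta$, so $f=\sum_na_n\cos n\theta$. Since $\cos n\theta=\frac12(e^{in\theta}+e^{-in\theta})$, after enlarging $A$ both $x$ and $f$ have Fourier series in $\theta$ whose $j$-th coefficients are bounded by $Ae^{-h(|j|)}$, $j\in\mathbb Z$. Put
\[
\Lambda=\max\Bigl(1,\ A\sum_{i\in\mathbb Z}e^{-h(|i|)/2}\Bigr),
\]
which is finite because $h(n)\ge\sqrt n$ for large $n$; in particular, all series below converge absolutely. For integers $i,j$ we have $h(|i+j|)\le h(|i|+|j|)\le h(|i|)+h(|j|)$, hence $\sum_ih(|j_i|)\ge\frac12h(|j|)+\frac12\sum_ih(|j_i|)$ whenever $j_1+\dots+j_r=j$. For $r=\alpha+\beta\ge1$ the $j$-th Fourier coefficient of $x^\alpha f^\beta$ is therefore bounded by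
\[
A^r\sum_{j_1+\dots+j_r=j}e^{-\sum_ih(|j_i|)}\ \le\ e^{-h(|j|)/2}A^r\sum_{j_1,\dots,j_r}e^{-\sum_ih(|j_i|)/2}\ \le\ e^{-h(|j|)/2}\Lambda^r ,
\]
and the bound $e^{-h(|j|)/2}\Lambda^r$ holds for $r=0$ because $h(0)=0$.

Let $m=\dim W_N=\frac12(N+1)(N+2)$. For $P\in W_N$ let $c_j$ be the Fourier coefficients of $P(x,f(x))$; this function is even in $\theta$, so $c_{-j}=c_j$. The $m-1$ linear conditions $c_0=\dots=c_{m-2}=0$ have a nonzero solution $P\in W_N$, which we normalize so that its largest coefficient has modulus $1$. Then $|c_j|\le m\Lambda^Ne^{-h(|j|)/2}$, and on the graph $\Gamma$ of $f$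
\[
\|P\|_\Gamma\le\sum_{|j|\ge m-1}|c_j|\le2m\Lambda^N\sum_{j\ge m-1}e^{-h(j)/2},\qquad m-1\ge N^2/2 .
\]
Given $M>0$, put $\eta=6(M+\log\Lambda+1)$ and $C_\eta=\sum_{j\ge0}e^{-\eta\sqrt j/4}<\infty$. For large $N$ we have $h(j)\ge\eta\sqrt j$ for all $j\ge N^2/2$, and then $e^{-h(j)/2}\le e^{-\eta N/(4\sqrt2)}e^{-\eta\sqrt j/4}$. As $4\sqrt2<6$,
\[
\|P\|_\Gamma\le2m\Lambda^NC_\eta e^{-\eta N/6}=2mC_\eta e^{-N}e^{-MN}\le e^{-MN}
\]
for large $N$. By Cauchy's estimates every coefficient of $P$ is bounded by the maximum of $|P|$ on the closed unit bidisc, which lies in the ball $\mathbb B$ of radius $2$; so $\|P\|_{\mathbb B}\ge1$. Lemma~\ref{lem:criterion} shows that $\Gamma$ is pluripolar.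
\end{proof}

\begin{example}
Let $\frac12<\gamma<1$ and $f(x)=\sum_{n\ge0}e^{-n^\gamma}T_n(2x-1)$. The function $h(n)=n^\gamma$ is nondecreasing and subadditive, and $h(n)/\sqrt n\to\infty$, so $\Gamma_f$ is pluripolar by Proposition~\ref{prop:converse}(b). By \eqref{eq:coef}, $E_n(f)\ge\frac12e^{-(n+1)^\gamma}$, so $\sum_nn^{-2}\log(1/E_n(f))<\infty$ and $f\notin\mathfrak B^*$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Brudnyi}
Alexander Brudnyi, \emph{On Bernstein classes of quasianalytic maps}, arXiv:1505.03322 (2015).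

\bibitem{Klimek}
Klimek, \emph{Pluripotential Theory}.

\bibitem{Siciak}
J.~Siciak, \emph{Extremal plurisubharmonic functions in $\mathbb C^n$}, Ann. Polon. Math. 39 (1981).

\end{thebibliography}
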